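# Lists of size three and bounded clusters: graphs of bounded layered tree-width and bounded degree

All graphs are finite and simple. We write $[R]=\{1,\dots,R\}$, and $G[Y]$ for the subgraph of $G$ induced by a vertex set $Y$. $N(Y)$ is the set of vertices outside $Y$ with a neighbor in $Y$. An interval is a set of consecutive integers.

## 1. Lists, clusters, layerings, layered tree-width

**Definition (lists and clustering).** A list-assignment of a graph $G$ is a function $L$ assigning to each vertex $v$ a set $L(v)$ of colors. An $L$-coloring is a function $\gamma$ with $\gamma(v)\in L(v)$ for every $v$; it need not be proper. A monochromatic component of $\gamma$ is a connected component of a subgraph induced by the vertices of one color. For positive integers $k,N$, the graph $G$ is $k$-choosable with clustering at most $N$ if for every list-assignment $L$ with $|L(v)|\ge k$ for all $v$ there is an $L$-coloring in which every monochromatic component has at most $N$ vertices.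

Example. On a path with four vertices, all lists equal to $\{1,2\}$, the coloring $1,1,2,2$ has two monochromatic components, each with two vertices. Clustering at most $1$ means a proper list coloring.

**Definition (tree-decomposition).** Recall that a tree-decomposition of $G$ is a tree $T$ with bags $X_t\subseteq V(G)$, $t\in V(T)$, such that both ends of every edge lie in a common bag and, for every vertex $v$, the nodes $t$ with $v\in X_t$ form a nonempty subtree of $T$.

A fact used repeatedly: if $Y$ induces a connected subgraph, then the nodes whose bags meet $Y$ form a subtree, because the subtrees of adjacent vertices intersect. Example: for a tree $G$ with at least one edge, rooted somewhere, take the bags $\{v,\text{parent}(v)\}$, one for each non-root $v$; join the bag of $v$ to the bag of its parent, and join the bags of the root's children to each other by a path.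

**Definition (layering).** A layering of $G$ is an ordered partition $(V_1,\dots,V_m)$ of $V(G)$ such that for every edge $uv$ there is an $i$ with $u,v\in V_i\cup V_{i+1}$. In other words, the layer number changes by at most $1$ along an edge.

Example: the rows of a grid, or the distance classes from a fixed vertex of a connected graph.

**Definition (layered tree-width).** Given a tree-decomposition $(T,(X_t))$ and a layering $(V_1,\dots,V_m)$, the layered width is $\max_{t,i}|X_t\cap V_i|$. The layered tree-width of $G$ is the minimum layered width over all tree-decompositions and all layerings.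

Example 1. For a tree, use distance classes from the root and the bags above: each bag has one vertex in each of two consecutive layers, so the layered tree-width is $1$.

Example 2. The $n\times n$ Hex board $G_n$ has vertex set $[n]^2$, and $(i,j)$ is adjacent to $(i+1,j)$, $(i,j+1)$ and $(i+1,j-1)$ whenever these exist: a grid with one diagonal in each unit square. It is planar with maximum degree at most $6$. The rows $V_i=\{(i,j):j\in[n]\}$ form a layering. The pairs of consecutive columns, in their natural order along a path, form a tree-decomposition. A bag meets a row in at most $2$ vertices, so the layered tree-width is at most $2$, for every $n$.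

The following conjecture comes from Joshua Crouch and Chun-Hung Liu, "Weak diameter choosability of graphs with an excluded minor", arXiv:2310.17795 (2023).

**Conjecture.** For any positive integers $w$ and $\Delta$, there exists a positive integer $N$ such that every graph with layered tree-width at most $w$ and with maximum degree at most $\Delta$ is 3-choosable with clustering at most $N$.

The task is to prove or disprove it. The point is that $N$ must not depend on the size of the graph, nor on the total number of colors in the lists. The conjecture is true. We prove the following stronger statement.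

**Theorem 1.** For all integers $w,\Delta\ge1$, $k\ge3$ there is $N$ such that for every graph $G$ with layered tree-width at most $w$ and maximum degree at most $\Delta$, and every list-assignment $L$ with $|L(v)|=k$ for all $v$, there are sets $L'(v)\subseteq L(v)$ with $|L'(v)|\ge k-2$ such that for every color $c$ every component of $G[\{v:c\in L'(v)\}]$ has at most $N$ vertices.

To get the conjecture, truncate all lists to size exactly $3$, apply Theorem 1 with $k=3$, and choose any $\gamma(v)\in L'(v)$: a monochromatic component of color $c$ lies in a component of $G[\{v:c\in L'(v)\}]$.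

So we remove colors from lists. We say that $v$ is *cut* for $c$ if $c$ is removed from $L(v)$. The budget is two cuts per vertex. Throughout, $S_c=\{v:c\in L(v)\}$, and only colors occurring in some list are considered; there are finitely many.

## 2. Paths by hand, and the Hex board as a lower bound

Trees with lists of size at least $2$ are easy: color from the root outward, each vertex avoiding the color of its parent. This gives clustering $1$.

For paths, let us see how far *cutting* goes. Let $v_1,v_2,\dots$ be a path with lists of size $k$, and cut one color per vertex. Walking along the path, for $c\in L(v_j)$ let the age of $c$ be the largest $a\ge1$ such that $c$ is in the lists of $v_j,v_{j-1},\dots,v_{j-a+1}$ and has not been cut at $v_{j-a+1},\dots,v_{j-1}$. At $v_j$ we cut a color of largest age. With all lists $\{1,2,3\}$ and ties broken by the smallest number, the ages at $v_1$ are $1,1,1$ and we cut $1$; at $v_2$ they are $1,2,2$ and we cut $2$; at $v_3$ they are $2,1,3$ and we cut $3$; at $v_4$ they are $3,2,1$ and we cut $1$. The pattern $1,2,3,1,2,3,\dots$ continues, and each color survives in runs of two vertices. Section 5 does the same on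 a tree of bounded-size pieces, and this handles bounded tree-width with a single cut per vertex.

Bounded layered tree-width is harder: one cut is not enough.

**Proposition 2.** In Theorem 1, $k-2$ cannot be replaced by $k-1$ for any $k\ge2$, even for $w=2$, $\Delta=6$, planar graphs, and identical lists. In particular "3-choosable" in the conjecture cannot be replaced by "2-choosable", or even by "2-colorable".

*Proof.* Take the Hex board $G_n$ of Example 2, with $L(v)=[k]$ for all $v$, and suppose $L'(v)\subseteq[k]$ with $|L'(v)|\ge k-1$. Call $v$ black if $1\in L'(v)$ and white otherwise. A white vertex lost the color $1$ and nothing else, so it has $2\in L'(v)$. The Hex theorem (D. Gale, Amer. Math. Monthly 86 (1979)) says that for every black/white coloring of the $n\times n$ Hex board there is a connected black set joining one pair of opposite sides or a connected white set joining the other pair. Such a set has at least $n$ vertices, since each coordinate changes by at most $1$ along an edge. So for $c=1$ or $c=2$ some component of $G_n[\{v:c\in L'(v)\}]$ has at least $n$ vertices. For the last sentence take $k=2$: a coloring $\gamma$ with color set $\{1,2\}$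 gives $L'(v)=\{\gamma(v)\}$. $\square$

## 3. One straight fence per color, and where it breaks

The natural first plan is this. Cut the layers into thick horizontal strips. In each strip, use cuts to stop every color from crossing the strip. Afterwards each component of each color lives in boundedly many layers, hence in a graph of bounded tree-width, where the oldest-color rule should finish.

**Definition (slab).** A $(w,\Delta,R)$-slab is a graph $H$ of maximum degree at most $\Delta$ with a map $\lambda:V(H)\to[R]$ such that $|\lambda(u)-\lambda(v)|\le1$ for every edge $uv$, and a tree-decomposition $(T,(X_t))$ with $|X_t\cap\lambda^{-1}(l)|\le w$ for all $t$ and $l$.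

Example: the grid with $R$ rows and $n$ columns, $\lambda$ the row number, and bags the pairs of consecutive columns, is a $(2,4,R)$-slab for every $n$. Think of $[R]$ as the vertical direction and of $T$ as a long horizontal direction which may branch.

To stop a color $c$ from crossing the slab, choose a layer $h(c)$ and cut $c$ at all its vertices in that layer. If only $q\le R$ colors occur in total, we give them different layers, every vertex is cut at most once, and no color crosses.

This breaks when the colors are many, whatever $R$ is. Take $2R+1$ colors, and the grid with $R$ rows and one column for each $3$-subset $T$ of the colors; every vertex of the column of $T$ gets the list $T$. For any choice of $h$, three colors have the same layer $l$ by the pigeonhole principle. Call this triple $T$. The vertex in row $l$ of column $T$ loses its whole list. So the fence of a color cannot stay in one layer along the whole slab. It has to bend. The next lemma says what a bent fence is.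

**Lemma 3.** Let $H$ be a graph with $\lambda:V(H)\to[R]$ such that $|\lambda(u)-\lambda(v)|\le1$ for every edge. Let $Y\subseteq V(H)$, and let each $v\in Y$ be given a nonempty interval $J(v)\subseteq[R]$ with $\lambda(v)\notin J(v)$, such that $J(u)\cap J(v)\neq\emptyset$ for every edge $uv$ of $H[Y]$. Then no component of $H[Y]$ meets both $\lambda^{-1}(1)$ and $\lambda^{-1}(R)$.

*Proof.* Let $\sigma(v)=\mathsf L$ if $\lambda(v)<\min J(v)$ and $\sigma(v)=\mathsf R$ if $\lambda(v)>\max J(v)$; one of these holds as $\lambda(v)\notin J(v)$. Suppose $uv$ is an edge of $H[Y]$ with $\sigma(u)=\mathsf L$ and $\sigma(v)=\mathsf R$, and let $h\in J(u)\cap J(v)$. Then $\lambda(u)\le h-1$ and $\lambda(v)\ge h+1$, which is impossible along an edge. So $\sigma$ is constant on components. A vertex of layer $1$ has $\sigma=\mathsf L$, since $1\notin J(v)\subseteq[R]$; likewise a vertex of layer $R$ has $\sigma=\mathsf R$. $\square$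

Example. In the grid, let the fence of $c$ run in row $2$ up to column $5$ and in row $4$ from column $7$ on. In column $6$ cut $c$ at its vertices in rows $2,3,4$. With $J=\{2\}$ to the left, $J=\{2,3,4\}$ in column $6$ and $J=\{4\}$ to the right, Lemma 3 applies. The price of bending is the vertical wall in column $6$. If $c$ does not occur there in rows $2,3,4$, the bend is free.

Now the second difficulty. If column $6$ has pairwise disjoint lists of size $3$, then $3R$ colors occur in it, and there are only $R$ layers: even locally the fences cannot have different layers. On the other hand each of these colors is *rare* in the column, so it is cheap to "kill" it, that is, to cut it throughout a whole range of the column, after which its fence may bend freely within that range. But at a vertex all three of whose colors are rare, we cannot kill all three. Only a fraction of the rare colors can be killed at any one place.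

The way out is to refine fence positions gradually. A color does not commit to a layer at once; it is assigned a *block* of layers, in which its wall is clean. Blocks form a hierarchy with $m$ levels. Each level has a bound on how many colors per layer may sit in a block, from a generous constant at the top level to $\frac1{16}$ at the bottom, where the colors get different layers. The fraction of colors killed at each level pays for the decrease from one level to the next. The two cuts per vertex are used as follows. On a wall there is at most one cut from kills and at most one from a fence passing straight through. Just behind a wall there is at most one cut from a short bend and at most one from the new fence. Elsewhere there is at most one cut.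

To carry this out we need places where the walls stand. The next section provides them.

## 4. Blocks of layers, and a slab divided along a tree

**Definition (blocks).** Let $m\ge0$, $r\ge2$, $\ell_m\ge1$ be integers, with $\ell_m\ge3$ unless $m=0$. Put $\ell_i=r^{m-i}\ell_m$ and $R=\ell_0=r^m\ell_m$. The level-$i$ blocks, $0\le i\le m$, are the $r^i$ consecutive intervals of length $\ell_i$ partitioning $[R]$. A level-$i$ block with $i<m$ is the union of $r$ level-$(i+1)$ blocks, its children. $W=[R]$ is the level-$0$ block, and $\mathcal A$ is the set of all blocks.

Two blocks are nested or disjoint, and $|\mathcal A|=1+r+\dots+r^m\le2r^m$. Example: $r=2$, $m=3$, $\ell_3=3$ gives $R=24$; the level-1 blocks are $[1,12]$ and $[13,24]$, and the children of $[13,24]$ are $[13,18]$ and $[19,24]$. For $Y\subseteq V(H)$ and a set $A$ of layers, $Y\cap A$ means $Y\cap\lambda^{-1}(A)$.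

**Lemma 4.** Let $H$ be a connected $(w,\Delta,R)$-slab, $\Delta\ge1$, with blocks as above. There is a rooted tree $\tau$ and a partition of $V(H)$ into nonempty sets $U_z$ ($z\in\tau$) with the following properties. Let $H_z$ be the union of $U_{z'}$ over descendants $z'$ of $z$ (including $z$). For non-root $z$ put $\partial_z=N(H_z)$, $M_z=N(\partial_z)\cap H_z$, $M_z^2=(N(M_z)\cap H_z)\setminus M_z$, $M_z^3=(N(M_z^2)\cap H_z)\setminus(M_z\cup M_z^2)$; for the root, $M_z=M_z^2=\emptyset$.

(a) Every edge lies inside some $U_z$ or joins $\partial_y\subseteq U_z$ to $M_y\subseteq U_y$, where $y$ is a child of $z$.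

(b) $M_z\cup M_z^2\cup M_z^3\subseteq U_z$ for non-root $z$; and $\partial_y\cap(M_z\cup M_z^2)=\emptyset$ for every node $z$ and every child $y$ of $z$.

(c) $|M_z\cap A|\le9w\Delta\ell_i$ for every level-$i$ block $A$.

(d) $|U_z|\le81\Delta^3w|\mathcal A|R$.

(e) $z$ has at most $\Delta|U_z|$ children.

The set $M_z$ is the entrance to the part below $z$; this is where walls will stand. The set $M_z^2$ is the strip just behind it, and $M_z^3$ only serves to keep the exits $\partial_y$ away from both. Example: let $H$ be a path $v_0v_1v_2\dots$, $R=1$, $m=0$, $w=2$, with bags $t_j=\{v_{j-1},v_j\}$ and $T$ rooted at $t_1$. If $\{v_0\}$ is the root part, the entrance below it is $M=\{v_1\}$, and $M^2=\{v_2\}$, $M^3=\{v_3\}$. With the choice $t_{v_j}=t_j$ the construction below produces the part $\{v_1,v_2,v_3\}$, then $\{v_4,v_5,v_6\}$, and so on, with possibly a shorter last part.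

*Proof.* **Step 1: the recursive shape.** We fix how $\tau$ is built and what must be maintained. Let $U_{\rm root}=\{v_0\}$ for any vertex $v_0$. Once $U_z$ is chosen, the children $y$ of $z$ correspond to the components $H'$ of $H[H_z\setminus U_z]$, with $H_y:=V(H')$. We maintain, for every non-root $z$,
$$|\partial_z\cap A|\le3w\ell_i\quad\text{for all level-}i\text{ blocks }A. \tag{1}$$
For children of the root this holds since $\partial_z=\{v_0\}$. Now let $z$ be non-root, with $H_z$ connected and (1). As $H$ is connected and $H_z\ne V(H)$, $\partial_z\ne\emptyset$, and hence $M_z\neq\emptyset$. Put $M^+=M_z\cup M_z^2\cup M_z^3$.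

**Step 2: the entrance is thin in every block.** This gives (c). Every vertex of $M^+$ is at distance $1$, $2$ or $3$ from $\partial_z$. The at most $3$ layers of $[R]$ next to a block $A$ on one side lie in a single level-$m$ block, as $\ell_m\ge3$ (there are no such layers if $m=0$). So by (1) at most $3w\ell_i+2\cdot3w\ell_m\le9w\ell_i$ vertices of $\partial_z$ lie within $3$ layers of $A$. Each of them reaches at most $\Delta+\Delta^2+\Delta^3$ vertices by walks of length $1,2,3$. Hence
$$|M^+\cap A|\le(\Delta+\Delta^2+\Delta^3)\,9w\ell_i\le27w\Delta^3\ell_i,\qquad|M_z\cap A|\le9w\Delta\ell_i.$$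

**Step 3: few nodes of $T$ split $M^+$ evenly.** We want to remove few nodes of $T$ so that each remaining component sees little of $M^+$ in each block. Root $T$, and for each $u\in M^+$ fix a node $t_u$ with $u\in X_{t_u}$. For each level-$i$ block $A$ we find $Q_A\subseteq V(T)$ with $|Q_A|\le27\Delta^3$ such that each component of $T-Q_A$ contains at most $w\ell_i$ of the points $t_u$, $u\in M^+\cap A$, counted with multiplicity. As long as the current tree has more than $w\ell_i$ points, take a deepest node whose current subtree has more than $w\ell_i$ points, put it in $Q_A$, and delete its subtree. Each round deletes more than $w\ell_i$ of the at most $27w\Delta^3\ell_i$ points, so there are at most $27\Delta^3$ rounds. A deleted subtree is joined to the rest of the tree only through its root, which is in $Q_A$, and to subtrees deleted earlier only through their roots, also in $Q_A$. So each component of $T-Q_A$ lies in the current subtree of a child of a chosen node at the time of choice, or in the final tree. In both cases it has at most $w\ell_i$ points.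

**Step 4: each remaining component touches at most two removed nodes.** Let $Q$ be the closure of $\bigcup_AQ_A$ under lowest common ancestors. We first show $|Q|\le54\Delta^3|\mathcal A|$. Let $Q'$ be a closed nonempty set and $q$ a further node. The nodes $\mathrm{lca}(q,u)$, $u\in Q'$, are ancestors of $q$, so they form a chain; let $q'=\mathrm{lca}(q,u')$ be the deepest. If $a=\mathrm{lca}(q,u)\neq q'$ with $u\in Q'$, then $a$ lies strictly above $q'$. The child of $a$ toward $q$ is also the child of $a$ toward $u'$, and $u$ is not below it, so $\mathrm{lca}(u',u)=a$, which is in $Q'$. Also $\mathrm{lca}(q',u)$ for $u\in Q'$ is $q'$ if $u$ is below or equal to $q'$, and otherwise equals $\mathrm{lca}(u',u)\in Q'$, because $u'$ is below or equal to $q'$. So $Q'\cup\{q,q'\}$ is closed: adding a node costs at most one more. Starting from a single node and adding the others one by one gives $|Q|\le2\cdot27\Delta^3|\mathcal A|$. (If $\bigcup_A Q_A$ is empty, so is $Q$.)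

Now let $Y$ be a component of $T-Q$. At most one node of $Q$ adjacent to $Y$ is above $Y$, namely the parent of the top of $Y$. The others have their parents in $Y$. Suppose there are two of these, $q\ne q'$. The path in $T$ between their parents stays in $Y$, so it avoids $Q$; if one of $q,q'$ were an ancestor of the other, that path would pass through it. So neither is an ancestor of the other, and $\mathrm{lca}(q,q')$ is the lowest common ancestor of their parents, which lies on that path, hence in $Y$. But $\mathrm{lca}(q,q')\in Q$, a contradiction. So $Y$ is adjacent to at most two nodes of $Q$.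

**Step 5: the part $U_z$, and (1) for the children.** Put
$$U_z=M^+\cup\Bigl(H_z\cap\bigcup_{q\in Q}X_q\Bigr).$$
It is nonempty, as $M_z\ne\emptyset$, so the process ends. Its size is at most $27w\Delta^3R+54\Delta^3|\mathcal A|wR$, which gives (d) (the root part has one vertex).

Let $H'$ be a component of $H[H_z\setminus U_z]$ and $\partial'=N(V(H'))$. A vertex outside $H_z$ adjacent to $H'$ would be in $\partial_z$, forcing a vertex of $H'$ into $M_z\subseteq U_z$. So $\partial'\subseteq U_z$. The vertices of $H'$ avoid all $X_q$, $q\in Q$, and $H'$ is connected, so all bags containing vertices of $H'$ are indexed by one component $Y$ of $T-Q$. Let $u\in\partial'$. Since $u$ shares a bag with a neighbor in $H'$, $u\in X_t$ for some $t\in Y$. If $u\in X_q$ for some $q\in Q$, then the path from $t$ to $q$ leaves $Y$ through a node $q'\in Q$ adjacent to $Y$, and $u\in X_{q'}$. There are at most two such $q'$, so this accounts for at most $2w\ell_i$ vertices $u\in\partial'\cap A$. Otherwise $u\in M^+$, and the nodes whose bags contain $u$ form a subtree that avoids $Q$ and meets $Y$, so it lies in $Y$ and $t_u\in Y$. As $Y$ lies in a component of $T-Q_A$, this accounts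 for at most $w\ell_i$ vertices of $\partial'\cap A$. Together $|\partial'\cap A|\le3w\ell_i$, which is (1) for the new node.

**Step 6: (a), (b), (e).** Let $uv$ be an edge with $u\in U_z$, $v\in U_{z'}$, $z\ne z'$. If neither of $z,z'$ were an ancestor of the other, then with $x=\mathrm{lca}(z,z')$ the vertices $u,v$ would lie in different components of $H[H_x\setminus U_x]$, which is impossible. So, say, $z'$ is a proper descendant of $z$, and $v\in H_y$ for a child $y$ of $z$. As $u\notin H_y$, we get $u\in\partial_y$ and $v\in M_y\subseteq U_y$, so $z'=y$. We saw $\partial_y\subseteq U_z$ in Step 5 (for the root, $\partial_y=\{v_0\}$). This is (a). The first part of (b) is clear. For the second part, let $z$ be non-root. All neighbors in $H_z$ of $M_z\cup M_z^2$ lie in $M^+\subseteq U_z$, so $M_z\cup M_z^2$ has no neighbor in $H_y\subseteq H_z\setminus U_z$, and therefore is disjoint from $\partial_y$. For the root, $M_z\cup M_z^2$ is empty. For (e): the sets $M_y$, $y$ a child of $z$, are nonempty, disjoint, and contained in $N(U_z)$, which has at most $\Delta|U_z|$ vertices. $\square$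

## 5. Oldest color first, in bounded tree-width with protected vertices

We now prove the bounded tree-width statement: one cut per vertex bounds all color components. A set $E$ of vertices whose budget is already used up must be left alone. The components of $H[E]$ are assumed bounded, and the output has to keep the used-up set bounded too, because the lemma will be applied twice.

**Lemma 5.** For all $t,\Delta,k,n\ge1$ there is $N$ such that: if $H$ has a tree-decomposition with bags of size at most $t$, maximum degree at most $\Delta$, lists of size $k$, and $E\subseteq V(H)$ is such that components of $H[E]$ have at most $n$ vertices, then there are pairwise disjoint sets $B_c\subseteq S_c\setminus E$ such that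

(i) for every $c$, components of $H[S_c\setminus B_c]$ have at most $N$ vertices;

(ii) components of $H[E\cup\bigcup_cB_c]$ have at most $N$ vertices.

*Proof.* Components of $H$ can be treated separately, so let $H$ be connected.

**Step 1: hide $E$ and get a tree of small pieces.** Let $H^*$ be the simple graph obtained by contracting each component of $H[E]$ to a vertex. Contracted sets are connected, so replacing each bag by its image gives a tree-decomposition of $H^*$ with bags of size at most $t$. The maximum degree of $H^*$ is at most $\Delta n$. Apply Lemma 4 to $H^*$ with $R=1$, $m=0$, $\lambda\equiv1$, $w=t$ and $\Delta n$ in place of $\Delta$. We get a rooted tree $\tau$ and a partition $(U_z)$ of $V(H^*)$ with $0<|U_z|\le b:=81(\Delta n)^3t$, and every edge of $H^*$ is inside some $U_z$ or between parent and child. Say $v\in V(H)$ is *at* $z$ if its image is in $U_z$. At most $bn$ vertices are at $z$, and an edge of $H$ has its ends at the same node or at adjacent nodes. A color is *live* at $z$ if it is in $L(v)$ for some $v$ at $z$; at least one and at most $q:=kbn$ colors are live at $z$.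

**Step 2: which color to cut where.** We cut in two consecutive levels out of every four. Choose colors $\varphi(x)$ for the nodes $x$ of depth divisible by $4$, top-down. Let $x_0,x_1,\dots,x_j=x$ be the nodes of depths $0,4,\dots,4j$ on the root–$x$ path. For $c$ live at $x$, let $age_x(c)$ be the largest $a\ge1$ such that $c$ is live at $x_j,x_{j-1},\dots,x_{j-a+1}$ and $\varphi(x_{j'})\neq c$ for $j-a+1\le j'\le j-1$. Let $\varphi(x)$ be a live color of maximum age. For a node $y$ of depth $\equiv1\pmod4$ let $\varphi(y)$ be $\varphi$ of its parent. Let $B_c$ be the set of $v\in S_c\setminus E$ at nodes $z$ of depth $\equiv0,1\pmod4$ with $\varphi(z)=c$. A vertex is at one node only, so the $B_c$ are disjoint.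

**Step 3: ages are at most $q$.** Let $age_{x_j}(c)=a$ and $p=j-a+1$. For $p\le j'\le j-1$ the color $c$ is live at $x_p,\dots,x_{j'}$ and not chosen there, so its age at $x_{j'}$ is at least $j'-p+1$. The chosen color $\varphi(x_{j'})\ne c$ has maximum age, so its age is at least $j'-p+1$ too: it is live at $x_p$ and was not chosen at $x_p,\dots,x_{j'-1}$. Hence the $a-1$ colors $\varphi(x_p),\dots,\varphi(x_{j-1})$ are distinct, live at $x_p$, and different from $c$, which is also live at $x_p$. Thus $a\le q$.

**Step 4: components of a color are shallow.** This proves (i). Let $K$ be a component of $H[S_c\setminus B_c]$. The nodes at which $K$ has vertices form a subtree $\tau_K$, with top $z_0$. Suppose $\tau_K$ contains a node of depth at least $\mathrm{depth}(z_0)+4q+3$. The path from $z_0$ to it covers at least $4q+4$ consecutive depths, so it contains $q+1$ consecutive nodes $x_j,\dots,x_{j+q}$ of depths divisible by $4$, and $c$ is live at all of them. As $age_{x_{j+q}}(c)\le q$, we have $\varphi(x_{j'})=c$ for some $j\le j'\le j+q-1$. Let $y$ be the child of $x_{j'}$ on the path; then $\varphi(y)=c$. As $K$ is connected and has vertices at $x_{j'}$ and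 at $y$, it has an edge $uu'$ with $u$ at $x_{j'}$ and $u'$ at $y$. Neither end is in $B_c$, though both are in $S_c$ and at nodes where $c$ is cut; so $u,u'\in E$. But adjacent vertices of $E$ have the same image in $H^*$, so they are at the same node, a contradiction. So $\tau_K$ has fewer than $4q+4$ levels. Each node of $\tau_K$ other than $z_0$ receives an edge of $H^*$ from its parent's part, and at most $b\Delta n$ edges of $H^*$ meet a part. So $|\tau_K|\le\sum_{i<4q+4}(b\Delta n)^i$ and $|K|\le bn|\tau_K|$.

**Step 5: the used-up set is shallow.** This proves (ii). Let $K$ be a component of $H[E\cup\bigcup_cB_c]$. No vertex of any $B_c$ is at depth $\equiv2,3\pmod4$. So an edge of $K$ between nodes of depths $4j+2$ and $4j+3$ would have both ends in $E$, hence at the same node, a contradiction. The nodes of $K$ thus form a subtree with at most $4$ levels, and $|K|\le bn\sum_{i<4}(b\Delta n)^i$ as before. $\square$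

## 6. Slabs and zones: Theorem 1 from fences

The remaining ingredient is the fence construction in a slab.

**Lemma 6 (Fence Lemma).** For all $w,\Delta\ge1$, $k\ge3$ there are $R\ge3$, $N_0$ such that for every $(w,\Delta,R)$-slab $H$ with lists of size $k$ there are sets $F_c\subseteq S_c$ with:

(i) every vertex is in at most two of the $F_c$;

(ii) if $E$ is the set of vertices in exactly two $F_c$, components of $H[E]$ have at most $N_0$ vertices;

(iii) for each $c$, no component of $H[S_c\setminus F_c]$ meets both $\lambda^{-1}(1)$ and $\lambda^{-1}(R)$.

*Proof of Theorem 1, given Lemma 6.* Let $(V_l)$ be a layering and $(T,(X_t))$ a tree-decomposition of $G$ with $|X_t\cap V_l|\le w$. Put $V_l=\emptyset$ for all other $l\in\mathbb Z$. Let $R,N_0$ be from Lemma 6. For $j\in\mathbb Z$ let *slab $j$* consist of the layers $j(R+2)+1,\dots,(j+1)(R+2)$, and *inner slab $j$* of all of these but the first and last; its layers are $a_j,\dots,b_j$, which are $R$ layers. Note $a_{j+1}=b_j+3$.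

**Step 1: fences in every inner slab.** The graph induced by an inner slab, with the restricted tree-decomposition and layers renumbered from $1$ to $R$, is a $(w,\Delta,R)$-slab. Apply Lemma 6 to each inner slab, and let $F_c$ be the union of the resulting sets. Every vertex is in at most two $F_c$. Let $E_0$ be the set of vertices in exactly two. Different inner slabs are non-adjacent, so components of $G[E_0]$ have at most $N_0$ vertices.

**Step 2: every color component lies in a zone.** Let zone $Z_j$ be the set of vertices in layers $a_j,\dots,b_{j+1}$. We claim that every component $K$ of $G[S_c\setminus F_c]$ is contained in some $Z_j$. The layers met by $K$ form an interval $I=[\alpha,\alpha']$. First, $I$ contains no $[a_j,b_j]$. Otherwise take a path in $K$ from layer $a_j$ to layer $b_j$, and consider the part from the last vertex in layer $a_j$ before the first vertex in layer $b_j$, up to the latter. Inside this part the path meets neither layer $a_j$ nor layer $b_j$; since layers change by at most $1$ along edges, it stays strictly between them. So this part lies in inner slab $j$ and contradicts Lemma 6(iii). Now let $\alpha$ be in slab $j$. If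 $\alpha\le a_j$, then $\alpha'<b_j$, and $K\subseteq Z_{j-1}$. If $\alpha>a_j$, then, as $\alpha\le b_j+1<a_{j+1}$, we get $\alpha'<b_{j+1}$, and $K\subseteq Z_j$.

**Step 3: odd zones.** Here we spend one cut on vertices outside $E_0$. Zones $Z_j$ with $j$ odd are pairwise disjoint and non-adjacent, since $a_{j+2}=b_{j+1}+3$. Inner slab $i$ lies in both $Z_{i-1}$ and $Z_i$, one of which is odd; so $E_0$ is contained in the union of the odd zones. Each $G[Z_j]$ has a tree-decomposition with bags of size at most $t:=2(R+2)w$. Apply Lemma 5 to each $G[Z_j]$, $j$ odd, with $E=E_0\cap Z_j$, $n=N_0$; let $B_c$ be the unions of the resulting sets and $N_1$ the bound. The $B_c$ are disjoint and avoid $E_0$, so every vertex is in $F_c\cup B_c$ for at most two colors $c$. Let $E_1$ be the set of vertices for which it is exactly two. Such a vertex is in $E_0$ or in some $B_c$, so $E_1\subseteq E_0\cup\bigcup_cB_c$, which lies in the union of the odd zones. By Lemma 5(ii), components of $G[E_1]$ have at most $N_1$ vertices.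

**Step 4: even zones.** Apply Lemma 5 to each $G[Z_j]$, $j$ even (again pairwise disjoint and non-adjacent), with $E=E_1\cap Z_j$, $n=N_1$. We get sets $B'_c$ (unions over even $j$) and the bound $N_2$. As the $B'_c$ are disjoint and avoid $E_1$, every vertex is in $F_c\cup B_c\cup B'_c$ for at most two colors $c$.

**Step 5: conclusion.** Let $L'(v)=\{c\in L(v):v\notin F_c\cup B_c\cup B_c'\}$; then $|L'(v)|\ge k-2$. A component $K$ of $G[\{v:c\in L'(v)\}]$ lies in a component of $G[S_c\setminus F_c]$, hence in some $Z_j$. If $j$ is odd, $K$ lies in a component of $G[(Z_j\cap S_c)\setminus B_c]$, so $|K|\le N_1$ by Lemma 5(i). If $j$ is even, likewise with $B'_c$, $|K|\le N_2$. Put $N=\max(N_1,N_2)$, which depends only on $w,\Delta,k$. $\square$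

The rest of the proof is Lemma 6. Components can be treated separately, so from now on $H$ is a connected slab.

## 7. Positions, densities, constants

**The constants.** We list them now; their roles are explained after the definition of a state. Let
$$\kappa=k-1,\quad C=9kw\Delta,\quad\beta_*=\tfrac1{32},\quad P_1=128C,\quad q_1=\tfrac1{4\kappa P_1},\quad\varepsilon_1=\tfrac{q_1}4,\quad g=\tfrac{\varepsilon_1}8,$$
$$P_2=\tfrac{256C}g\ (\ge P_1),\quad q_2=\tfrac1{4\kappa P_2}\ (\le q_1),\quad\varepsilon_2=\tfrac12q_2e^{-P_2/P_1},\quad\eta=\tfrac{\varepsilon_2g}8,\quad\zeta=\tfrac\eta{256}=\tfrac{\eta\beta_*}8.$$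
Let $\beta_i=3C(1-\eta)^{i-1}$ for $i\ge1$, and let $m$ be minimal with $\beta_m\le\frac1{16}$. As $\beta_1=3C>\frac1{16}$, $m\ge2$; and for $1\le i\le m$ we have $\beta_i\ge\beta_m=(1-\eta)\beta_{m-1}>\frac{1-\eta}{16}\ge\beta_*$. Let
$$\Gamma=\frac{6C}{g\beta_*}\ (\ge1),\qquad r=\lceil4Cm\Gamma^m/\zeta\rceil,$$
let $s$ be an integer sufficiently large in terms of everything above, $\ell_m=s^4$, $R=r^m\ell_m$. Split each level-$m$ block into $s^3$ *cells* of $s$ consecutive layers. Apply Lemma 4 to $H$ with these blocks; this gives $\tau$ and the sets $U_z,M_z,\dots$.

**Definition (state).** For a node $z$ let $P_z=\{c:S_c\cap M_z\neq\emptyset\}$, the colors present at the entrance. A state at $z$ gives each color $c$ a position $pos_z(c)$: either a block of level in $\{0,\dots,m-1\}$ (then $c$ is *free*) or a single layer (then $c$ is *bottom*). We say $c$ *is in* a block $A$ if its position is a block contained in $A$ or a layer in $A$, and *strictly in* $A$ if moreover $pos_z(c)\neq A$. Let $x_z(A)$ and $in_z(A)$ be the numbers of colors $c\in P_z$ that are in $A$ and strictly in $A$, respectively.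

Example, with $R=24$, $r=2$, $m=3$, $\ell_3=3$ as in Section 4 (small numbers for notation only): if red has position $W$, blue has position $[13,24]$ and green is bottom at layer $20$, then blue is in $W$ and in $[13,24]$, but strictly in only $W$. Green is strictly in $W$, $[13,24]$, $[19,24]$ and $[19,21]$. If all three are present, $x_z([13,24])=2$ and $in_z([13,24])=1$.

**Definition (valid state).** The state is valid if

* (V0) $c\notin P_z\Rightarrow pos_z(c)=W$;
* (V1) different bottom colors have different layers;
* (V2) $x_z(A)\le\beta_i\ell_i$ for blocks $A$ of level $1\le i\le m$;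
* (V3) $in_z(A)\le(1-g)\beta_i\ell_i$ for blocks $A$ of level $1\le i\le m-1$.

The position of a free color is a range of layers in which its fence may still be placed. (V2) is the density bound, falling from $3C$ colors per layer at level $1$ to $\frac1{16}$ at level $m$, where there is ample room for different layers. (V3) keeps a little free space inside each block, so that arriving colors can be spread over the children without concentrating on one of them. The constants $P_1,P_2$ are thresholds for "rare", $q_1,q_2$ are killing probabilities, and $\eta$ is the gain in density per level.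

At the root let all positions be $W$. Since $M_{\rm root}=\emptyset$, $P_{\rm root}=\emptyset$ and this state is valid. For a non-root node $y$ let $p_c^y(A)=|S_c\cap M_y\cap A|$. Counting pairs (vertex, color in its list) and using Lemma 4(c),
$$\sum_cp_c^y(A)=k|M_y\cap A|\le C\ell_i\quad(A\text{ of level }i),\qquad|P_y|\le CR. \tag{2}$$

We process $\tau$ top-down. Let $z$ be a node with a valid state. In Section 8 we select, for each child $y$, colors to be killed on $M_y$. In Section 9 we choose a *fence layer* $h_z(c)$ for every color. In Section 10 we produce valid states at the children. At leaves of $\tau$ only the fence layers are chosen.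

## 8. Killing a fraction of the rare colors

For a child $y$ of $z$, to kill $c$ in a block $A_c$ will mean to cut $c$ at all its vertices in $M_y\cap A_c$. Condition (K0) says that a vertex suffers at most one such cut. (K1) says that in a crowded block a fixed fraction of the colors is lifted out of the inside of the block, which will restore (V3). (K2) says that a fixed fraction of the colors waiting at a block is killed, which pays for the decrease from $\beta_i$ to $\beta_{i+1}$.

**Claim 7.** For each child $y$ of $z$ there are $K_y\subseteq P_y$ and blocks $A_c$ ($c\in K_y$) of level in $[1,m-1]$ such that $c$ is in $A_c$ (with respect to $pos_z$) and: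

* (K0) for distinct $c,c'\in K_y$ there is no $v\in M_y$ with $c,c'\in L(v)$ and $\lambda(v)\in A_c\cap A_{c'}$;

and for every block $A$ of level $1\le i\le m-1$, with $X_y(A)=\{c\in P_y:c\text{ in }A\text{ w.r.t. }pos_z\}$ and $at_y(A)=\{c\in P_y:pos_z(c)=A\}$:

* (K1) if $|X_y(A)|\ge\frac12\beta_i\ell_i$, then at least $2g\beta_i\ell_i$ colors $c\in X_y(A)\cap K_y$ have $A_c\supseteq A$;
* (K2) if $|at_y(A)|\ge\frac38g\beta_i\ell_i$, then $|at_y(A)\cap K_y|\ge\frac14\varepsilon_2g\beta_i\ell_i$.

*Proof.* **Step 1: a random selection satisfying (K0).** For $c\in P_y$, the blocks that $c$ is in form a chain. Let $\mathrm{Reg}_1(c)$ be the largest block $B$ of level in $[1,m-1]$ such that $c$ is in $B$ and $p_c^y(B)\le P_1$, if one exists. Let $\mathrm{Reg}_2(c)=pos_z(c)$ if this is a block of level in $[1,m-1]$ with $p_c^y(pos_z(c))\le P_2$; otherwise it is undefined. Independently, each $c\in P_y$ picks mode $1$ with probability $q_1$, mode $2$ with probability $q_2$, and otherwise none. Call $c$ *active* if it picked a mode $\mu$ with $\mathrm{Reg}_\mu(c)$ defined, and then put $A_c:=\mathrm{Reg}_\mu(c)$. Let $K_y$ be the set of active $c$ having no conflict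 in the sense of (K0) with another active color. Then (K0) holds. We say that such a $c$ is *selected in mode $\mu$*.

**Step 2: each candidate has a fixed chance.** If $c$ is active in mode $\mu$, there are at most $P_\mu$ vertices $v\in M_y$ with $c\in L(v)$ and $\lambda(v)\in A_c$, each with $\kappa$ other colors. So $c$ can conflict with at most $\kappa P_\mu$ colors. Each of them is active, independently, with probability at most $q_1+q_2\le\frac1{2\kappa P_1}$. If $\mathrm{Reg}_1(c)$ is defined, $c$ is selected in mode $1$ with probability at least
$$q_1\Bigl(1-\frac1{2\kappa P_1}\Bigr)^{\kappa P_1}\ge\frac{q_1}2=2\varepsilon_1$$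
by Bernoulli's inequality. If $\mathrm{Reg}_2(c)$ is defined, $c$ is selected in mode $2$ with probability at least
$$q_2\Bigl(1-\frac1{2\kappa P_1}\Bigr)^{\kappa P_2}\ge q_2e^{-P_2/P_1}=2\varepsilon_2,$$
using $1-x\ge e^{-2x}$ on $[0,\frac12]$ (the difference of the two sides is concave, is $0$ at $0$, and is positive at $\frac12$).

**Step 3: concentration.** Join $c\sim c'$ if some $v\in M_y$ has $c,c'\in L(v)$ and $\lambda(v)$ in $(\mathrm{Reg}_1(c)\cup\mathrm{Reg}_2(c))\cap(\mathrm{Reg}_1(c')\cup\mathrm{Reg}_2(c'))$, undefined regions being empty. The selection of $c$ depends only on the modes of $c$ and of its neighbors in this graph, whose maximum degree is at most $d:=\kappa(P_1+P_2)$. So selections of colors at distance at least $3$ are independent, and at most $1+d^2\le(d+1)^2$ colors are within distance $2$ of a given one. Let $Y$ be a nonempty class of colors for which $\mathrm{Reg}_\mu$ is defined. The number of colors of $Y$ selected in mode $\mu$ has mean at least $2\varepsilon_\mu|Y|$ and variance at most $|Y|(d+1)^2$. By Chebyshev's inequality it is less than $\varepsilon_\mu|Y|$ with probability at most $(d+1)^2/(\varepsilon_\mu^2|Y|)$.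

**Step 4: the classes for (K1) and (K2).** For (K1), let $|X_y(A)|\ge\frac12\beta_i\ell_i$ and use $\mu=1$, $Y=\{c\in X_y(A):p_c^y(A)\le P_1\}$. For $c\in Y$ the block $A$ is a candidate for $\mathrm{Reg}_1(c)$, so $\mathrm{Reg}_1(c)\supseteq A$. By (2) fewer than $C\ell_i/P_1=\frac14\beta_*\ell_i$ colors have $p_c^y(A)>P_1$ (or there are none), so $|Y|\ge\frac12\beta_i\ell_i-\frac14\beta_*\ell_i\ge\frac14\beta_i\ell_i$. If at least $\varepsilon_1|Y|$ are selected in mode $1$, this is at least $\frac{\varepsilon_1}4\beta_i\ell_i=2g\beta_i\ell_i$, as required. For (K2), let $|at_y(A)|\ge\frac38g\beta_i\ell_i$ and use $\mu=2$, $Y=\{c\in at_y(A):p_c^y(A)\le P_2\}$. Here $C/P_2=\frac g{256}=\frac18g\beta_*$, so $|Y|\ge\frac38g\beta_i\ell_i-\frac18g\beta_*\ell_i\ge\frac14g\beta_i\ell_i$, and $\varepsilon_2|Y|\ge\frac14\varepsilon_2g\beta_i\ell_i$. In total there are at most $2|\mathcal A|\le4r^m$ classes, each of size at least $\frac14g\beta_*s^4$. So for $s$ large the failure probabilities add up to less than $1$, and all required events hold simultaneously with positive probability. $\square$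

Fix such $K_y$ and $A_c$ for all children $y$. For a block $A$ of level $i\le m-1$ let $N_{y,A}=\{c\in P_y\setminus K_y:pos_z(c)=A\}$, the colors waiting at $A$ that were not killed. They may have to be moved into the children of $A$. The kills guarantee that there is enough capacity there at the lower density $\beta_{i+1}$:
$$in_z(A)+|N_{y,A}|+2\zeta\ell_i\le\beta_{i+1}\ell_i\qquad(0\le i\le m-1). \tag{3}$$
For $i=0$: $in_z(W)\le|P_z|\le CR$ and $|N_{y,W}|\le|P_y|\le CR$ by (2) (with $P_{\rm root}=\emptyset$), $2\zeta\le C$, and $\beta_1=3C$. For $i\ge1$ there are two cases. If $|at_y(A)|<\frac38g\beta_i\ell_i$, then (V3) gives $in_z(A)+|N_{y,A}|\le(1-g+\frac38g)\beta_i\ell_i\le(1-\frac g2)\beta_i\ell_i$. Otherwise, note that $at_y(A)\subseteq P_z$ by (V0), since $A\ne W$. So $in_z(A)+|at_y(A)|\le x_z(A)\le\beta_i\ell_i$ by (V2), and $N_{y,A}=at_y(A)\setminus K_y$, so (K2) gives $in_z(A)+|N_{y,A}|\le(1-\frac14\varepsilon_2g)\beta_i\ell_i$. In both cases the sum is at most $(1-2\eta)\beta_i\ell_i$, since $2\eta=\frac14\varepsilon_2g\le\frac g2$. Finally $\beta_{i+1}=(1-\eta)\beta_i$ and $2\zeta\le\eta\beta_*\le\eta\beta_i$.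

## 9. Fence layers chosen at random, level by level

**Free room in the blocks.** We first measure the room available. Let $Occ_z$ be the set of layers of bottom colors at $z$. Bottom colors are in $P_z$ by (V0), so by (V2) $|Occ_z\cap Q|\le\beta_m\ell_m\le\ell_m/16$ for every level-$m$ block $Q$. Call a cell *good* if it has at most $s/4$ layers of $Occ_z$. Each other cell has more than $s/4$, so fewer than $(s^4/16)/(s/4)=s^3/4$ cells of $Q$ are not good, unless there are none at all. So the set $Al(Q)$ of non-occupied layers of $Q$ in good cells satisfies $|Al(Q)|\ge\frac34s^3\cdot\frac34s\ge\ell_m/2$.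

For a child $A'$ of a level-$i$ block $A$ let
$$\omega(A')=\max\bigl(0,(\beta_{i+1}-\zeta)\ell_{i+1}-x_z(A')\bigr),\qquad\mathrm{Room}(A)=\sum_{A'}\omega(A'),$$
the sum being over the children of $A$. A color strictly in $A$ is in exactly one child of $A$, so $\sum_{A'}x_z(A')=in_z(A)$ and $\mathrm{Room}(A)\ge(\beta_{i+1}-\zeta)\ell_i-in_z(A)$. By (3), for every child $y$ of $z$,
$$|N_{y,A}|+\zeta\ell_i\le\mathrm{Room}(A). \tag{4}$$
Also, for all $0\le i\le m-1$,
$$\mathrm{Room}(A)\ge\tfrac g2\beta_*\ell_i. \tag{5}$$
For $i=0$ it is at least $(3C-\zeta-C)\ell_0\ge C\ell_0$. For $i\ge1$, (V3) gives $\mathrm{Room}(A)\ge\bigl((1-\eta)\beta_i-\zeta-(1-g)\beta_i\bigr)\ell_i=\bigl((g-\eta)\beta_i-\zeta\bigr)\ell_i$, and since $\eta\le\frac g8$ and $\zeta=\frac{\eta\beta_*}8\le\frac{g\beta_*}{64}$ this is at least $(\frac78-\frac1{64})g\beta_*\ell_i$. Since $\omega(A')\le3C\ell_{i+1}$ and $\ell_i=r\ell_{i+1}$, (5) gives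
$$\frac{\omega(A')}{\mathrm{Room}(A)}\le\frac\Gamma r. \tag{6}$$

**The random choice.** If $c$ is bottom, put $h_z(c)=pos_z(c)$. For free $c$ choose $h_z(c)$ randomly, independently for different colors. Starting at $pos_z(c)$, repeatedly pass from the current block $A$ to its child $A'$ with probability $\omega(A')/\mathrm{Room}(A)$, until a level-$m$ block $Q$ is reached; these are the *block choices* of $c$. Then take $h_z(c)$ uniform in $Al(Q)$. So $h_z(c)\in pos_z(c)\setminus Occ_z$ for free $c$, and $\Pr[h_z(c)=l]\le2/\ell_m$ for every layer $l$.

**Three sets of colors to control.** The new positions will be defined in Section 10; these are the sets of colors that enter blocks there. For a child $y$ of $z$ and a block $A$ of level $1\le i\le m-1$, let $N'_{y,A}$ be the set of $c\in P_y\setminus K_y$ such that $pos_z(c)=B\supsetneq A$ is a block, $S_c\cap M_y\cap B_1\neq\emptyset$ where $B_1$ is the child of $B$ containing $A$, and $h_z(c)\in A$. These are colors that may drop into $A$ from far above. Put $N'_{y,W}=\emptyset$. For a child $A'$ of $A$ let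
$$arr_y(A')=|\{c\in N_{y,A}\cup N'_{y,A}:h_z(c)\in A'\}|,$$
the number of possible arrivals in $A'$. Finally, call $c\in P_y\setminus K_y$ *$y$-new* if $pos_z(c)=A$ is a block of some level $i$, $S_c\cap M_y\cap A\ne\emptyset$, and either $i=m-1$, or $i\le m-2$ and $S_c\cap M_y\cap A'\neq\emptyset$ for the child $A'$ of $A$ containing $h_z(c)$. These are the colors that will have to become bottom.

Example, again with $R=24$, $r=2$, $m=3$: let blue have position $[13,24]$, be present and not killed at $y$, with $h_z(\text{blue})=20$. The child of $[13,24]$ containing $20$ is $[19,24]$. If $M_y$ has a blue vertex in layer $15$ but none in layers $19$–$24$, blue is not $y$-new. If it has one in layer $22$, blue is $y$-new, and it belongs to $N'_{y,[19,24]}$.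

**Claim 8.** With positive probability all of the following hold:

* (H1) for every $v\in U_z\cup\bigcup_y(M_y\cup M_y^2)$ ($y$ over children of $z$) there are no two distinct free $a,b\in L(v)$ with $|h_z(a)-\lambda(v)|\le s$ and $|h_z(b)-\lambda(v)|\le s$;
* (H2) $|N'_{y,A}|\le\zeta\ell_i$ for all children $y$ and blocks $A$ of level $1\le i\le m-1$;
* (H3) $arr_y(A')\le\omega(A')+\zeta\ell_{i+1}$ for all $y$ and blocks $A'$ of level $i+1\in[1,m]$, and $arr_y(A')=0$ if $\omega(A')=0$;
* (H4) for all $y$, each good cell contains $h_z(c)$ for at most $s/2$ $y$-new colors $c$.

*Proof.* **Step 1: two tail bounds.** Let $X$ be a sum of independent indicators with mean at most $\mu$, $\mu>0$. Then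
$$\Pr[X\ge t]\le(e\mu/t)^t\quad(t>\mu), \tag{7}$$
$$\Pr[X\ge\mu+t]\le\exp\Bigl(-\frac{t^2}{2\mu+\frac23t}\Bigr)\quad(t>0). \tag{8}$$
Indeed, $\mathbb E\,e^{\theta X}\le\exp(\mu(e^\theta-1))$ for $\theta\ge0$, so $\Pr[X\ge a]\le\exp(\mu(e^\theta-1)-\theta a)$ by Markov's inequality. With $a=t$ and $\theta=\ln(t/\mu)$ this is $e^{t-\mu}(\mu/t)^t$, giving (7). For $0\le\theta<3$ we have $e^\theta-1-\theta\le\frac{\theta^2}{2(1-\theta/3)}$, because $j!\ge2\cdot3^{j-2}$ for $j\ge2$. With $a=\mu+t$ and $\theta=t/(\mu+\frac t3)$, so that $1-\frac\theta3=\mu/(\mu+\frac t3)$, the exponent is at most $\frac{t^2}{2(\mu+t/3)}-\frac{t^2}{\mu+t/3}$, giving (8).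

With all constants except $s$ fixed, $|U_z|$ and the number of children of $z$ are $O(s^4)$ by Lemma 4(d),(e).

**Step 2: (H1).** As $M_y\subseteq N(U_z)$ and $M_y^2\subseteq N(M_y)$, there are at most $(1+\Delta+\Delta^2)|U_z|$ vertices $v$ to consider, with at most $\binom k2$ pairs for each. Each pair fails with probability at most $\bigl((2s+1)\cdot2/\ell_m\bigr)^2\le(6s^{-3})^2$. The total is $O(s^4s^{-6})=O(s^{-2})$.

**Step 3: (H2).** Fix $y$ and $A$ of level $i$. For $j<i$ let $B$ be the level-$j$ block and $B_1$ the level-$(j+1)$ block containing $A$. By (2) at most $C\ell_{j+1}$ colors $c$ have $S_c\cap M_y\cap B_1\neq\emptyset$. By (6) those with $pos_z(c)=B$ have $\Pr[h_z(c)\in A]\le(\Gamma/r)^{i-j}$. As $\ell_{j+1}=\ell_ir^{i-j-1}$, the mean of $|N'_{y,A}|$ is at most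
$$\sum_{j<i}C\ell_ir^{i-j-1}\Bigl(\frac\Gamma r\Bigr)^{i-j}=\sum_{j<i}\frac{C\ell_i\Gamma^{i-j}}r\le\frac{Cm\Gamma^m\ell_i}r\le\frac{\zeta\ell_i}4.$$
By (7), $\Pr[|N'_{y,A}|>\zeta\ell_i]\le(e/4)^{\zeta\ell_i}\le(e/4)^{\zeta s^4}$.

**Step 4: (H3).** Let $A$, of level $i$, be the parent of $A'$. If $\omega(A')=0$, no color passes to $A'$, so $arr_y(A')=0$. Let $\omega(A')>0$. Condition on the block choices, down to level $i$, of all colors positioned at proper ancestors of $A$. This determines $N'_{y,A}$; assume $|N'_{y,A}|\le\zeta\ell_i$, which holds under (H2), and trivially if $i=0$. Now $arr_y(A')$ is a sum of at most $|N_{y,A}|+\zeta\ell_i$ independent indicators of probability $\omega(A')/\mathrm{Room}(A)$. By (4) its mean is at most $\omega(A')\le3C\ell_{i+1}$. By (8) with $\mu=\omega(A')$ and $t=\zeta\ell_{i+1}$, the probability that it exceeds $\omega(A')+\zeta\ell_{i+1}$ is at most $\exp\bigl(-\zeta^2\ell_{i+1}/(6C+\frac23\zeta)\bigr)\le\exp(-\zeta^2s^4/(7C))$. So the probability that (H2) holds for $A$ and (H3) fails for $A'$ is at most this.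

**Step 5: (H4).** Whether $c$ is $y$-new, and in which level-$m$ block $Q$ the layer $h_z(c)$ lies, depends only on the block choices. Let $c$ be $y$-new with $h_z(c)\in Q$, let $A$ be the parent of $Q$ (of level $m-1\ge1$), and $B=pos_z(c)$. Since $h_z(c)\in B\cap A$ and $B$ has level at most $m-1$, $B\supseteq A$. If $B=A$, then $c\in N_{y,A}$. If $B\supsetneq A$, then $B$ has level at most $m-2$, the child $B_1$ of $B$ containing $h_z(c)$ contains $A$, and $S_c\cap M_y\cap B_1\ne\emptyset$ because $c$ is $y$-new; so $c\in N'_{y,A}$. Hence under (H3) the number of such $c$ is at most $arr_y(Q)$, which is $0$ if $\omega(Q)=0$ and otherwise at most $\omega(Q)+\zeta\ell_m\le\beta_m\ell_m\le\ell_m/16$. Given the block choices, each of them lies in a given cell of $Q$ independently with probability at most $s/(\ell_m/2)$. So the mean number in the cell is at most $s/8$, and by (7) more than $s/2$ occur with probability at most $(e/4)^{s/2}$, for each child and cell.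

**Step 6: sum.** The number of events in Steps 3–5 is polynomial in $s$, with failure probabilities exponentially small in $s$, and Step 2 contributes $O(s^{-2})$. For $s$ large the total failure probability is less than $1$. $\square$

Fix $h_z$ with (H1)–(H4).

## 10. New positions at the children, and their validity

**The update rule.** We now say how each color's position changes from $z$ to a child $y$. For a child $y$ of $z$ and a color $c$:

1. $c\notin P_y$: $pos_y(c)=W$.
2. $c\in K_y$: $pos_y(c)=A_c$.
3. $c\in P_y\setminus K_y$ is bottom at $z$: $pos_y(c)=pos_z(c)$.
4. $c\in P_y\setminus K_y$ and $pos_z(c)=A$ is a block of level $i$: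
   - 4a. if $S_c\cap M_y\cap A=\emptyset$: $pos_y(c)=A$;
   - 4b. otherwise, if $i\le m-2$ and the child $A'\ni h_z(c)$ of $A$ satisfies $S_c\cap M_y\cap A'=\emptyset$: $pos_y(c)=A'$;
   - 4c. otherwise, $c$ is $y$-new: $c$ becomes bottom with $pos_y(c)=f(c)$, where $f(c)=f_y(c)$ is a layer not in $Occ_z$ in the same cell as $h_z(c)$, all these layers being distinct for given $y$.

Case 4c is possible: $h_z(c)\in Al(Q)$ for some $Q$, so the cell is good, at least $\frac34s$ of its layers are non-occupied, and by (H4) at most $s/2$ such colors compete for them.

In the example of Section 9: blue with position $[13,24]$ and $h_z=20$ keeps its position if $M_y$ has no blue vertex in layers $13$–$24$ (4a), moves to $[19,24]$ if $M_y$ has one in layer $15$ and none in $19$–$24$ (4b), and becomes bottom in the cell of layer $20$ if $M_y$ has one in layer $22$ (4c).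

We now show that the state at $y$ is valid.

**(V0) and (V1).** These keep bottom layers distinct. (V0) is rule 1. The bottom colors at $y$ come from case 3, with distinct layers in $Occ_z$ by (V1) at $z$, and from case 4c, with distinct layers outside $Occ_z$.

**(V2).** Here we count arrivals. Let $A'$ have level $i+1\in[1,m]$ and parent $A$. The colors in $P_y$ that were in $A'$ at $z$ have $pos_z\ne W$, so they are in $P_z$ by (V0), and there are at most $x_z(A')$ of them. Now let $c\in P_y$ be in $A'$ at $y$ but not at $z$. Then $c\notin K_y$: if $c\in K_y$ then $A_c\subseteq A'$, and $c$, being in $A_c$ at $z$, was in $A'$ at $z$. Also the position changed, so $c$ is in case 4b or 4c, with $B:=pos_z(c)\not\subseteq A'$. The new position lies inside $B$: in case 4b it is a child of $B$, and in case 4c it is in the cell of $h_z(c)\in B$, which is contained in $B$. So $B$ meets $A'$, hence $B\supsetneq A'$, that is, $B\supseteq A$.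

In case 4b the new position is a child of $B$ contained in $A'\subsetneq B$, so it equals $A'$. Thus $B=A$, $h_z(c)\in A'$, and $c\in N_{y,A}$. In case 4c, $h_z(c)$ is in the cell of $f(c)$ and $A'$ is a union of cells, so $h_z(c)\in A'$. Then either $B=A$ and $c\in N_{y,A}$, or $B\supsetneq A$. In the latter case $B$ has level at most $i-1\le m-2$; since $c$ is $y$-new and $h_z(c)\in A$, the child of $B$ containing $A$ meets $S_c\cap M_y$, and so $c\in N'_{y,A}$. In all cases $c$ is counted in $arr_y(A')$. By (H3), if $\omega(A')>0$,
$$x_y(A')\le x_z(A')+arr_y(A')\le x_z(A')+\omega(A')+\zeta\ell_{i+1}=\beta_{i+1}\ell_{i+1},$$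
and if $\omega(A')=0$, then $arr_y(A')=0$ and $x_y(A')\le x_z(A')\le\beta_{i+1}\ell_{i+1}$ by (V2) at $z$.

**(V3).** Here (K1) is used to restore the free space. Let $A$ have level $1\le i\le m-1$ and let $c\in P_y$ be strictly in $A$ at $y$. If $c$ was in $A$ at $z$, then $c\in X_y(A)$, and it is not the case that $c\in K_y$ with $A_c\supseteq A$, since then $pos_y(c)=A_c$ would not be strictly in $A$. If $c$ was not in $A$ at $z$, apply the analysis above with $A$ in place of $A'$. Case 4b would give $pos_y(c)=A$, which is not strictly in $A$. So $c$ is in case 4c, with $pos_z(c)\supsetneq A$, of level at most $i-1\le m-2$, and $h_z(c)\in A$. The child of $pos_z(c)$ containing $h_z(c)$ contains $A$ and meets $S_c\cap M_y$, since $c$ is $y$-new; hence $c\in N'_{y,A}$.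

Note $|X_y(A)|\le x_z(A)\le\beta_i\ell_i$, as colors in $A$ at $z$ are in $P_z$ by (V0). If $|X_y(A)|<\frac12\beta_i\ell_i$, then by (H2) $in_y(A)\le\frac12\beta_i\ell_i+\zeta\ell_i$. Otherwise (K1) and (H2) give $in_y(A)\le(1-2g)\beta_i\ell_i+\zeta\ell_i$. Both are at most $(1-g)\beta_i\ell_i$, since $\zeta\le g\beta_*$ and $g\le\frac14$.

So the process runs through all of $\tau$, and $h_z$ is defined at every node.

## 11. The cuts: at most two per vertex, and no crossing

For $y\in\tau$ let $rest_y=U_y\setminus(M_y\cup M_y^2)$. By Lemma 4(b), $U_y$ is the disjoint union of $M_y$, $M_y^2$ and $rest_y$. For non-root $y$ let $z$ be its parent; "case" refers to the case of $c$ in Section 10 for $y$.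

**The rule for $F_c$.** Put $v\in S_c$ into $F_c$ exactly when:

* $v\in M_y$ and: in case 2, $\lambda(v)\in A_c$; in case 3, $\lambda(v)=pos_y(c)$; in case 4c, $\lambda(v)=h_z(c)$ (in cases 1, 4a, 4b never);
* $v\in M_y^2$ and: in case 4c, $\lambda(v)$ is between $h_z(c)$ and $f(c)$ inclusive; in all other cases, $\lambda(v)=h_y(c)$;
* $v\in rest_y$ and $\lambda(v)=h_y(c)$ (this also for $y$ the root).

**Proof of Lemma 6(i): at most two cuts.** Let $v\in M_y$. At most one cut at $v$ comes from case 2, by (K0). Cases 3 and 4c together give at most one. Indeed, at most one bottom color at $z$ has layer $\lambda(v)$, by (V1). Two case-4c colors, both free at $z$ with fence layer $\lambda(v)$, are excluded by (H1) at $z$. One of each type is excluded since $h_z(c)\notin Occ_z$ for free $c$. So there are at most two cuts.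

Let $v\in M_y^2$. If a case-4c color $c\in L(v)$ is cut, then $\lambda(v)$ is in the cell of $h_z(c)$, so $|h_z(c)-\lambda(v)|<s$; by (H1) at $z$ this happens for at most one color. The other cuts come from colors $c\in L(v)$ with $h_y(c)=\lambda(v)$. At most one of these is bottom at $y$, by (V1), and at most one is free at $y$, by (H1) at $y$ and $v\in U_y$. They do not both occur, as fence layers of free colors avoid $Occ_y$. So there are at most two cuts.

Let $v\in rest_y$. The last argument gives at most one cut.

**Proof of Lemma 6(ii): doubly cut vertices.** By the above, $E\subseteq\bigcup_y(M_y\cup M_y^2)$. By Lemma 4(a), an edge between $M_y\cup M_y^2$ and $M_{y'}\cup M_{y'}^2$ with $y\ne y'$ would, for the parent among the two, say $y$, have its end in $U_y$ lying in $\partial_{y'}$, where $y'$ is a child of $y$. This contradicts Lemma 4(b). So each component of $H[E]$ lies in one $M_y\cup M_y^2$ and has at most $N_0:=(1+\Delta)9w\Delta R$ vertices, by Lemma 4(c) with $A=W$.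

**Proof of Lemma 6(iii): no color crosses.** Fix $c$. We apply Lemma 3 with $Y=S_c\setminus F_c$. Attach to each $v\in S_c\setminus F_c$ an interval $J(v)$ as follows.

* For $v\in rest_y$: $J(v)=\{h_y(c)\}$.
* For $v\in M_y^2$: $J(v)=D_y^2$, where $D_y^2$ is the interval between $h_z(c)$ and $f(c)$ inclusive in case 4c, and $\{h_y(c)\}$ otherwise.
* For $v\in M_y$: $J(v)=D_y$, where $D_y$ is $W$ in case 1, $A_c$ in case 2, $\{pos_y(c)\}$ in case 3, $A$ in case 4a, $A'$ in case 4b, and $\{h_z(c)\}$ in case 4c.

*We check $\lambda(v)\notin J(v)$.* In case 1 there are no vertices of $S_c$ in $M_y$. In cases 4a and 4b there are none in $M_y\cap A$, respectively $M_y\cap A'$. In all other situations the vertices of $S_c$ with layer in the interval were cut.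

*We check that the intervals of adjacent vertices intersect.* By Lemma 4(a) an edge of $H[S_c\setminus F_c]$ is of one of the following kinds.

* Both ends in $M_y$, both in $M_y^2$, or both in $rest_y$: the intervals are equal.
* $M_y$–$M_y^2$: in case 4c, $h_z(c)\in D_y\cap D_y^2$. In case 1 there is no such edge. In the other cases $D_y$ is $pos_y(c)$ as a set of layers, and $h_y(c)$ lies in $pos_y(c)$ whether $c$ is free or bottom at $y$; so $h_y(c)\in D_y$, while $D_y^2=\{h_y(c)\}$.
* $M_y^2$–$rest_y$: $h_y(c)\in D_y^2$. In case 4c this holds because $c$ is bottom at $y$, so $h_y(c)=pos_y(c)=f(c)$.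
* $M_y$–$rest_y$: there are no such edges, as $N(M_y)\cap H_y\subseteq M_y^2$.
* From a parent part $U_z$ to $U_y$: by Lemma 4(a),(b) such an edge joins $\partial_y\subseteq rest_z$ to $M_y$, so we need $h_z(c)\in D_y$. In case 1, $D_y=W$. In case 2, $c$ is in $A_c$ at $z$ and $h_z(c)$ lies in its position, so $h_z(c)\in A_c$. In case 3, $h_z(c)=pos_z(c)=pos_y(c)$. In case 4a, $h_z(c)\in pos_z(c)=A$. In case 4b, $h_z(c)\in A'$ by the choice of $A'$. In case 4c, $D_y=\{h_z(c)\}$.

By Lemma 3, no component of $H[S_c\setminus F_c]$ meets both $\lambda^{-1}(1)$ and $\lambda^{-1}(R)$. This proves Lemma 6, and with Section 6 it completes the proof of Theorem 1 and of the conjecture. $\square$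

## 12. Clusters in powers of $G$

The theorem also applies to distance powers. For $p\ge1$ let $G^p$ be the graph on $V(G)$ joining distinct vertices at distance at most $p$ in $G$. Example: for a path $v_1v_2v_3\dots$, the square $G^2$ joins $v_i$ to $v_{i\pm1}$ and $v_{i\pm2}$.

**Corollary 9.** For all $w,\Delta,p\ge1$, $k\ge3$ there is $N$ such that in Theorem 1 one can even require that, for every color $c$, every component of $G^p[\{v:c\in L'(v)\}]$ has at most $N$ vertices.

*Proof.* We show that $G^p$ has bounded degree and bounded layered tree-width and apply Theorem 1 to it. Enlarging the radius of a ball by $1$ multiplies its size by at most $\Delta+1$, so balls of radius $p$ in $G$ have at most $(\Delta+1)^p$ vertices, and $G^p$ has maximum degree at most $(\Delta+1)^p$.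

Take a tree-decomposition $(T,(X_t))$ and a layering of $G$ of layered width at most $w$. Let $X'_t$ be the set of vertices at distance at most $p$ from $X_t$ in $G$. This is a tree-decomposition of $G^p$. Indeed, if $u\in X_t$ and $v$ is at distance at most $p$ from $u$, then $u,v\in X'_t$. And $\{t:v\in X'_t\}$ is the union of the subtrees of the vertices in the ball of radius $p$ around $v$; this ball induces a connected subgraph of $G$, so the union is a subtree.

Merging each $p$ consecutive layers gives a layering of $G^p$, since an edge of $G^p$ changes the original layer by at most $p$. A vertex of $X'_t$ in a merged layer is within distance $p$ of a vertex of $X_t$ in one of at most $3p$ original layers: the $p$ merged ones and $p$ on each side. So a merged layer meets $X'_t$ in at most $3pw(\Delta+1)^p$ vertices. Theorem 1, applied to $G^p$ with $3pw(\Delta+1)^p$ in place of $w$ and $(\Delta+1)^p$ in place of $\Delta$, gives the statement. $\square$
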